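# Partitioning a random permutation into heaps: the golden ratio as a strict upper bound

## 1. Heapable sequences, heap partitions, and Poisson processes of density $\mu/u$

Throughout, $k\ge 2$ is an integer, $\mathbb Z$ is the set of integers, $x^+=\max(x,0)$, and $\max\emptyset=-\infty$.

**Definition 1 (max $k$-heapable).** A sequence $X_0,\dots,X_{n-1}$ is max $k$-heapable if there is a $k$-ary tree (every node has at most $k$ children) whose nodes are labeled by the elements of $X$, each element labeling exactly one node, such that whenever $X_i$ is a non-root node with parent $X_j$ we have $X_j\ge X_i$ and $j<i$.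

So a parent is larger than its child and stands earlier. For $k=2$ the sequence $3,1,2$ is heapable: put $3$ at the root with children $1$ and $2$. The sequence $1,2$ is not, because neither element can be the parent of the other. The sequence $4,1,2,3$ is not heapable for $k=2$: no two of $1,2,3$ form a decreasing pair, so all three would have to be children of $4$. For $k=3$ it is heapable.

**Definition 2 ($MHS_k$).** For a sequence $\pi$, $MHS_k(\pi)$ is the minimum number of classes in a partition of $\pi$ into max $k$-heapable subsequences.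

Equivalently, we build a forest in which each node has at most $k$ children and each parent is larger and earlier than its children, and we minimize the number of roots. For example $MHS_2(4,1,2,3)=2$: one class is impossible, and $\{4,1,2\},\{3\}$ works.

We write $u_n=\mathbb E[MHS_k(\pi)]$ for a uniformly random permutation $\pi$ of $\{1,\dots,n\}$, and $H_n=\sum_{i\le n}1/i$, with $u_0=H_0=0$. For instance $u_2=\frac12(1+2)=\frac32$, since $2,1$ needs one class and $1,2$ needs two.

**Definition 3 (the numbers $r_k$, $\mu_k$).** Let $r_k\in(0,1)$ be the unique root of $r+r^2+\dots+r^k=1$ (the left side increases from $0$ to $k>1$ on $[0,1]$), and let $\mu_k=\frac{r_k}{1-r_k}$.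

For $k=2$: $r_2=\frac{\sqrt5-1}{2}$ and $\mu_2=\frac{1+\sqrt5}{2}$, the golden ratio. For $k=3$: $r_3\approx0.544$ and $\mu_3\approx1.19$. Three identities will be used. Summing the geometric series, $r(1-r^k)=1-r$ for $r=r_k$, and so, with $\mu=\mu_k$,
$$r^{k+1}=2r-1,\qquad 1-\frac1\mu=\frac{2r-1}{r}=r^k,\qquad r=\frac{\mu}{1+\mu}.\tag{1}$$

**Definition 4 (the process $\eta$).** For $\mu>0$ let $\eta$ be a Poisson process on $(0,1]$ with intensity $\mu\,du/u$: the numbers of points in disjoint sets are independent, and $\eta(a,b]$, the number of points in $(a,b]$, is Poisson with mean $\int_a^b\mu\,du/u=\mu\ln(b/a)$.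

For example $\eta(1/e,1]$ is Poisson with mean $\mu$. There are a.s. infinitely many points near $0$ and finitely many in every $(s,1]$, $s>0$. Since $du/u$ is invariant under scaling, multiplying all points by $x$ gives a Poisson process of intensity $\mu\,du/u$ on $(0,x]$.

One computation shows why this process is convenient. If $\tau$ is exponential with rate $c$ and, given $\tau$, $N$ is Poisson with mean $\mu\tau$, then
$$\mathbb P(N=j)=\int_0^\infty ce^{-c\tau}e^{-\mu\tau}\frac{(\mu\tau)^j}{j!}\,d\tau=\frac{c}{c+\mu}\Big(\frac{\mu}{c+\mu}\Big)^j,\qquad \mathbb P(N\ge j)=\Big(\frac{\mu}{c+\mu}\Big)^j.\tag{2}$$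
If $s$ is uniform on $(0,1)$ then $\ln(1/s)$ is exponential with rate $1$. Hence, for $s$ independent of $\eta$, $\mathbb P(\eta(s,1]\ge j)=r^j$ with $r=\mu/(1+\mu)$.

**The conjecture to be decided.** How fast does $u_n$ grow? In "The language (and series) of Hammersley-type processes", arXiv:1802.03436 (2018), Cosmin Bonchis, Gabriel Istrate and Vlad Rochian conjecture that for every $k\ge2$ there is $\lambda_k>0$ such that $u_n/\ln n\to\lambda_k$, and moreover that $\lambda_2=\frac{1+\sqrt5}2$. (It is known from later work that the limit exists for every $k\ge2$; we prove this along the way.) The second claim turns out to be false.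

**Theorem.** For every $k\ge2$:

1. $\lambda_k=\lim_n u_n/\ln n$ exists, and $u_n\le\mu_kH_n$ for all $n\ge1$.
2. $1+2^{-k}\le\lambda_k<\mu_k$, with strict upper inequality. In particular $\lambda_2<\frac{1+\sqrt5}2$.
3. Consequently $\lambda_k=1+2^{-k}+O(k4^{-k})$ as $k\to\infty$.

So $0<\lambda_k<\infty$ exists, and the conjecture as stated is disproved by the golden-ratio part.

## 2. Permutations of length at most four

An element that is larger than everything before it (a left-to-right maximum) must be a root. Conversely, if $k\ge n-1$, every other element may be attached to some larger earlier element with no risk of overcrowding. So for $k\ge n-1$, $MHS_k$ is the number of left-to-right maxima, whose mean is $H_n$ (position $i$ is a left-to-right maximum with probability $1/i$). In general $MHS_k$ is at least this number, so $u_n\ge H_n$.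

Take $k=2$. Then $u_1=1$, $u_2=\frac32$, $u_3=\frac{11}6$. As a check, the permutations $321,312,213,231,132,123$ need $1,1,2,2,2,3$ classes, total $11$.

The first deviation is at $n=4$. An optimal forest has more roots than there are left-to-right maxima only if some node is overcrowded. For $n=4$ and $k=2$ this happens only for $4,1,2,3$: a node forced to have three children must be the first element and equal to $4$, and any decreasing pair among the other three allows one of them to move below another. Hence $24u_4=24H_4+1=51$ and $u_4=\frac{17}8$. The excess over $H_n$ measures overcrowding, and we must find its logarithmic rate.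

## 3. The greedy forest and a max-plus recursion

**Heights.** Let $p_i$ be the position in $\pi$ of the value $i$. Read the values in increasing order $i=1,\dots,n$. A parent $i'$ of $i$ must satisfy $i'>i$ and $p_{i'}<p_i$. Only the relative order of the $p_i$ matters, and it is that of i.i.d. uniform variables $s_1,\dots,s_n$ on $(0,1)$, which are a.s. distinct. We use the $s_i$ instead and call them heights. So **a parent comes later and is lower** than its child.

**Algorithm.** Keep a finite set $B$ of pending heights, initially empty. At step $i$, element $i$ becomes the parent of the $k$ lowest pending heights above $s_i$ (of all of them if there are fewer than $k$). These are removed ("killed") and $s_i$ is added. Write $B\mapsto B^{s_i}$. The result is a valid heap forest whose roots are the final pending elements. Let $R_n$ be their number; then $MHS_k\le R_n$.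

For $4,1,2,3$ and $k=2$ we have $s_4<s_1<s_2<s_3$. After three steps all of $s_1,s_2,s_3$ are pending; step $4$ kills $s_1,s_2$, and $\{s_4,s_3\}$ remains: $R_4=2$.

**The recursion.** This step encodes the algorithm by counting functions. For nondecreasing $f:(0,1]\to\mathbb Z$ put
$$(T_sf)(z)=f(z)\ \ (z<s),\qquad (T_sf)(z)=\max\big(f(z)+1-k,\ f(s)+1\big)\ \ (z\ge s).\tag{3}$$
Then $T_sf$ is nondecreasing: for $z<s\le z'$, $f(z)\le f(s)<f(s)+1\le T_sf(z')$, and the rest is clear. Also $-(k-1)\le T_sf-f\le1$, because $f(s)\le f(z)$ for $z\ge s$. At the top,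
$$(T_sf)(1)-f(1)=1-\min\big(k,\ f(1)-f(s)\big)\qquad(0<s<1).\tag{4}$$

Let $F_B(z)=|B\cap(0,z]|$ and $s\notin B$. For $z\ge s$, the set $B^s\cap(0,z]$ consists of the $F_B(s)$ points of $B$ below $s$, the new point $s$, and the points of $B\cap(s,z]$ that are not among the $k$ lowest. So
$$F_{B^s}(z)=F_B(s)+1+(F_B(z)-F_B(s)-k)^+=\max(F_B(z)+1-k,F_B(s)+1)=(T_sF_B)(z).$$
Hence $F_{B^s}=T_sF_B$ and $R_n=(T_{s_n}\cdots T_{s_1}0)(1)$.

**Paths.** The operator $T_s$ is a maximum of shifts, so compositions of such operators are maxima over choices. We name the choices. A path started at height $y$ is read backward, $i=n,n-1,\dots,1$. It is a (possibly empty) choice $i_1>\dots>i_p$ with $y\ge s_{i_1}>\dots>s_{i_p}$. Let $\gamma(i)$ be the height in force when step $i$ is considered: $\gamma(i)=s_{i_q}$ for the largest $q$ with $i_q>i$, and $\gamma(i)=y$ if there is none. So $\gamma$ is nondecreasing in $i$. The endpoint of the path is $s_{i_p}$ (or $y$ if $p=0$), and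
$$\mathrm{val}=p-(k-1)\,\#\{i\text{ not chosen}:\ s_i\le\gamma(i)\}.$$
In words: each jump down gains $1$, and each element at or below the path that is not used costs $k-1$.

**Claim.** $(T_{s_n}\cdots T_{s_1}f)(y)=\max\big(\mathrm{val}+f(\text{endpoint})\big)$ over paths started at $y$.

**Proof.** Induct on $n$; $n=0$ is trivial. Let $g=T_{s_{n-1}}\cdots T_{s_1}f$. If $y<s_n$, step $n$ cannot be chosen and costs nothing, and $(T_{s_n}g)(y)=g(y)$. If $y\ge s_n$, either step $n$ is not chosen, at cost $k-1$, and the path continues from $y$; or it is chosen, with gain $1$, and the path continues from $s_n$. By induction the maximum is $\max(g(y)-(k-1),g(s_n)+1)=(T_{s_n}g)(y)$. $\square$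

From now on a path starts at the top height $1$. Let $Z=\{1,s_1,\dots,s_n\}$ and let $W(z)$ be the maximum of $\mathrm{val}$ over paths with endpoint $z$. It is an integer for each $z\in Z$: the empty path ends at $1$, and choosing only $i$ gives a path ending at $s_i$. The Claim reads
$$(T_{s_n}\cdots T_{s_1}f)(1)=\Phi_W(f):=\max_{z\in Z}\big(W(z)+f(z)\big).\tag{5}$$
All the randomness of the arrivals sits in $W$, and the starting function $f$ is free. With $f=0$ we get $R_n=\max_zW(z)$. Also $\Phi_W$ is $1$-Lipschitz in the sup norm.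

**Lemma 1.** $MHS_k=R_n$.

**Proof.** The aim is to show that an optimal path certifies a lower bound for every forest. Take a path with $\mathrm{val}=R_n$. Let $C$ be its set of chosen indices and $D=\{i:s_i\le\gamma(i)\}\supset C$. Consider any heap partition and a non-root $i\in D$ with parent $i'$. Then $i'>i$ and $s_{i'}<s_i\le\gamma(i)\le\gamma(i')$, so $i'\in D$. If $i'$ were in $C$, then, as $i<i'$, $\gamma(i)\le s_{i'}<s_i$, contradicting $i\in D$. So parents of elements of $D$ lie in $D\setminus C$, and at most $k|D\setminus C|$ elements of $D$ are non-roots. The number of roots is at least $|D|-k|D\setminus C|=|C|-(k-1)|D\setminus C|=R_n$. $\square$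

For $4,1,2,3$ with $k=2$, skip step $4$ (cost $1$) and choose $3,2,1$: the value is $3-1=2$, and the certificate is $|D|-2|D\setminus C|=4-2=2$ roots.

## 4. Existence of the limit and the lower bound $1+2^{-k}$

**Step 1: monotonicity.** We show that a larger pending set stays larger. If $A\subset B$ then $A^s\subset B^s$: a point of $A$ killed in $B$ is among the $k$ lowest points of $B$ above $s$, hence among the $k$ lowest points of $A$ above $s$, so it is killed in $A$ too.

**Step 2: removing the highest element.** This gives a formula for $u_n-u_{n-1}$. Let $s_J$ be the highest of $s_1,\dots,s_n$. Then $J$ is uniform and independent of the relative order of the others. When it arrives, $s_J$ kills nobody. Being highest, it is killed only by a step that has fewer than $k$ other pending points above it, and such a step kills all those points anyway. So the presence of $s_J$ does not affect the others, which perform the $(n-1)$-step process. Thus $R_n$ equals the number of other elements pending at the end, plus one if $s_J$ is pending. Let $G_{m,j}$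 be the event that in the $m$-step process each of the last $j$ steps finds at least $k$ pending points above it. If $J=n-j$, then $j$ steps follow $s_J$, and it survives exactly when each of them finds at least $k$ other pending points above it. Hence
$$u_n-u_{n-1}=\mathbb P(s_J\text{ pending at the end})=\frac{v_n}{n},\qquad v_n=\sum_{j=0}^{n-1}\mathbb P(G_{n-1,j}).\tag{6}$$
For $k=2$: $v_1=v_2=v_3=1$. Also $v_4=1+\mathbb P(s_3<s_1<s_2)=\frac76$, since step $3$ finds two pending points above it only in this order, while step $2$ never does. So $u_4=\frac{11}6+\frac7{24}=\frac{17}8$, as in Section 2.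

**Step 3: $v_n$ is nondecreasing.** For $j\le n-1$, compare the $n$-step process with the process consisting of its last $n-1$ steps started empty. By Step 1 the former has the larger pending sets, so $\mathbb P(G_{n,j})\ge\mathbb P(G_{n-1,j})$. Therefore $v_{n+1}\ge v_n$. Since $v_1=1$, $v_n$ increases to some $\lambda_k\in[1,\infty]$, and from $u_n=\sum_{i\le n}v_i/i$ we get $u_n/\ln n\to\lambda_k$.

**Step 4: the lower bound.** Keep only $j=0,1$ in (6): $\lambda_k\ge1+\limsup_m\mathbb P(G_{m,1})$. A height is killed only by a later lower one. So before step $m$ the pending set contains every height among $s_1,\dots,s_{m-1}$ that is lower than all later ones among these. These heights are the successive minima $Y_1>Y_2>\cdots$ of $s_{m-1},s_{m-2},\dots$. If $Y_k$ exists and $s_m<Y_k$, then $G_{m,1}$ occurs. For an infinite i.i.d. sequence, $Y_1$ is uniform and $Y_{j+1}$ given the past is uniform on $(0,Y_j)$, so $Y_k$ has the law of a product of $k$ independent uniforms and $\mathbb P(s<Y_k)=\mathbb E Y_k=2^{-k}$ for an independent uniform $s$. The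 probability that $Y_k$ occurs among the first $m-1$ terms tends to $1$, so $\liminf_m\mathbb P(G_{m,1})\ge2^{-k}$ and
$$\lambda_k\ge1+2^{-k}.$$

## 5. One-step balance at $\mu_k$, and its failure at the second step

How could one guess $\lambda_k$? Suppose the pending set looked like a Poisson process $\eta$ with intensity $\mu\,du/u$. The lowest of $n$ heights is of order $1/n$, so there would be about $\mu\ln n$ pending points, suggesting $\lambda_k=\mu$. To find $\mu$, demand balance.

The process $\eta$ has infinitely many points near $0$, so we count from the top. Put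
$$\Lambda_0(z)=-\eta(z,1],\qquad\Lambda_n=T_{s_n}\cdots T_{s_1}\Lambda_0 ,$$
with $\eta$ independent of the $s_i$. This is legitimate because $T_s(f+c)=T_sf+c$ for a constant $c\in\mathbb Z$. We have $\Lambda_0(1)=0$. By (4), the first step changes the top value by $1-\min(k,\eta(s_1,1])$, and by (2)
$$\mathbb E\Lambda_1(1)=1-\sum_{j=1}^k\mathbb P(\eta(s_1,1]\ge j)=1-(r+r^2+\dots+r^k),\qquad r=\tfrac{\mu}{1+\mu}.$$
This vanishes exactly when $r=r_k$, that is $\mu=\mu_k$. For $k=2$ the golden ratio appears. If the Poisson law were preserved (relative to the top), each further step would also have mean change $0$. It is not preserved, and the second step already shows it.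

**The second step for $k=2$, $\mu=\mu_2$.** By (4) the mean change is $1-\mathbb E\min(2,N)$, where $N=\Lambda_1(1)-\Lambda_1(s_2)$. Let $A$ be the number of points of $\eta$ above the higher of $s_1,s_2$ and $G$ the number between the two. The logarithm of the inverse of the larger of two uniforms is exponential with rate $2$; the logarithm of their ratio is exponential with rate $1$ and independent of it. So by (2) $A$ and $G$ are independent with $\mathbb P(A\ge j)=q^j$, $\mathbb P(G\ge j)=r^j$, where $r=\frac{\sqrt5-1}2$ and $q=\frac{\mu}{2+\mu}=\frac1{\sqrt5}$. Which of $s_1,s_2$ is higher is an independent fair coin. By (3), $\Lambda_1(z)=-\eta(s_1,1]+1+(\eta(s_1,z]-2)^+$ for $z\ge s_1$.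

- If $s_2>s_1$: $N=(G+A-2)^+-(G-2)^+=(A-(2-G)^+)^+$. Conditioning on $G=0$, $G=1$, $G\ge2$ and using $1-r=r^2$,
$$\mathbb E\min(2,N)=(q+q^2)\big((1-r)q^2+(1-r)rq+r^2\big)=(q+q^2)r^2(q^2+rq+1)=\tfrac{9\sqrt5-11}{25}.$$
- If $s_2<s_1$: $N=G+1+(A-2)^+$, so $\min(2,N)=2$ unless $G=0$ and $A\le2$, when it is $1$:
$$\mathbb E\min(2,N)=2-(1-r)(1-q^3)=\tfrac{10+14\sqrt5}{25}.$$

The average is $\frac{23\sqrt5-1}{50}$, and the mean change at the second step is
$$\mathbb E[\Lambda_2(1)-\Lambda_1(1)]=-\frac{23\sqrt5-51}{50}\approx-0.0086<0.\tag{7}$$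
So the balance argument stops here: from the second step on, the law of the configuration is no longer the Poisson law, and we cannot compute the next mean change from a known law.

Two things remain possible. The deficit is negative, which is consistent with $\mu_k$ being an upper bound. And a deficit in finitely many steps is invisible after division by $\ln n$; to beat $\mu_k$ strictly, the deficits must add up to a multiple of $\ln n$.

The way around the obstacle is to peel off the **first** step instead of the last. By (5), $\Lambda_{n+1}(1)=\Phi_W(T_{s_1}\Lambda_0)$, where $W$ comes from $s_2,\dots,s_{n+1}$ and is independent of $(s_1,\eta)$. The law of $\Lambda_0$ is exactly Poisson, and the complicated future is frozen into a fixed integer-valued function $W$. If one exact computation works for every $W$, we are done with the upper bound.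

## 6. The drift identity for an arbitrary $W$

Fix $\mu>0$. Let $Z\ni1$ be a finite subset of $(0,1]$ and $W:Z\to\mathbb Z$ arbitrary, with $\Phi_W$ as in (5), and
$$J(W)=\int_0^1\mathbb E\big[\Phi_W(T_s\Lambda_0)-\Phi_W(\Lambda_0)\big]\,ds,\qquad|J(W)|\le k.$$
The bound holds because $\Phi_W$ is $1$-Lipschitz and $|T_sf-f|\le k$.

**Splitting at $s$.** We isolate how the points of $\eta$ below and above $s$ enter. For $s\in(0,1)\setminus Z$ and $m\ge0$ let
$$a_s=\max_{z\in Z,\,z<s}\big(W(z)-\eta(z,s]\big),\qquad S^{(m)}_s=\max_{z\in Z,\,z\ge s}\big(W(z)+(\eta(s,z]-m)^+\big).$$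
For $z<s$, $\Lambda_0(z)=T_s\Lambda_0(z)=-\eta(s,1]-\eta(z,s]$. For $z\ge s$, $\Lambda_0(z)=-\eta(s,1]+\eta(s,z]$ and, by (3), $T_s\Lambda_0(z)=-\eta(s,1]+1+(\eta(s,z]-k)^+$. Hence
$$\Phi_W(\Lambda_0)=\max(a_s,S^{(0)}_s)-\eta(s,1],\qquad\Phi_W(T_s\Lambda_0)=\max(a_s,1+S^{(k)}_s)-\eta(s,1].\tag{8}$$
Put
$$Q_m(s)=\mathbb E\max(a_s,S^{(m)}_s),\qquad P_m(s)=\mathbb E\max(a_s,1+S_s^{(m)}),$$
so that $J(W)=\int_0^1(P_k-Q_0)\,ds$. Since $1\in Z$,
$$W(1)\le\max(a_s,S^{(m)}_s)\le\max W+\eta(s,1],\tag{9}$$
and the same holds for $\max(a_s,1+S^{(m)}_s)$ with $1$ added on the right. So $P_m(s),Q_m(s)=O(1+\ln\frac1s)$ and all integrals below converge. The intermediate indices $m=1,\dots,k-1$ are introduced because moving $s$ past a point of $\eta$ turns $S^{(m)}$ into $S^{(m-1)}$. Define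
$$X_m=\int_0^1(Q_{m-1}-Q_m)\,ds,\qquad\sigma_m=\int_0^1\mathbb P\big(S_s^{(m)}<a_s\le S_s^{(m-1)}\big)\,ds .$$

**Proposition 2.** Let $\mu=\mu_k$ and $r=r_k$. Then
$$J(W)=-r^k\sum_{m=2}^k\sigma_m\sum_{i=0}^{m-2}r^{-i}.$$
In particular $J(W)\le-r^k\sigma_k\le0$.

**Proof.** Write $\tau=\ln s$.

**Step 1: a differential equation for $Q_m$.** We compare $s$ with a slightly larger $s'$. Let $K$ be a compact interval inside a component of $(0,1)\setminus Z$, let $s<s'=se^\delta$ lie in $K$ with $\delta\le1$, and let $\nu=\eta(s,s']$, which is Poisson with mean $\mu\delta$. Here $a_s$ depends on $\eta$ on $(0,s]$ and the $S^{(m)}_{s'}$ depend on $\eta$ on $(s',1]$, so $a_s$, $\nu$ and $(S^{(m)}_{s'})_m$ are independent. As no point of $Z$ lies in $[s,s']$,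
$$a_{s'}=a_s-\nu,\qquad S^{(m)}_s=S^{(m-\nu)}_{s'}\quad(\nu\le m).$$
On $\nu=0$ nothing changes. All variables $\max(a_t,S_{t'}^{(m)})$ and $\max(a_t,1+S_{t'}^{(m)})$ with $t,t'\in\{s,s'\}$, $t\le t'$, lie between $W(1)$ and $\max W+1+\eta(s',1]+\nu$. So any two differ by at most $c+\eta(s',1]+\nu$ with a constant $c$, where $\eta(s',1]$ is independent of $\nu$ and has bounded mean for $s'\in K$. Since $\mathbb P(\nu\ge1)\le\mu\delta$, $\mathbb E\nu=\mu\delta$, $\mathbb P(\nu\ge2)\le(\mu\delta)^2$ and $\mathbb E[\nu;\nu\ge2]=\mu\delta\,\mathbb P(\nu\ge1)\le(\mu\delta)^2$, the event $\nu\ge1$ contributes $O(\delta)$ to any mean difference and the event $\nu\ge2$ contributes $O(\delta^2)$, uniformly on $K$. In particular all $Q_m$ and $P_m$ ($m\ge0$) are Lipschitz in $\tau$ on $K$.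

Now let $m\ge1$. Splitting on $\nu=0$, $\nu=1$, $\nu\ge2$, with $\mathbb P(\nu=1)=\mu\delta+O(\delta^2)$,
$$Q_m(s')-Q_m(s)=\mu\delta\,\mathbb E\big[\max(a_s-1,S^{(m)}_{s'})-\max(a_s,S^{(m-1)}_{s'})\big]+O(\delta^2).$$
Use $\max(a-1,S)=\max(a,S+1)-1$. Replacing $S_{s'}$ by $S_s$ alters the expectation by $O(\delta)$, because they agree on $\nu=0$. Hence
$$Q_m(s')-Q_m(s)=\delta\,\mu\big(P_m(s)-1-Q_{m-1}(s)\big)+O(\delta^2)$$
uniformly on $K$. The coefficient of $\delta$ is continuous in $s$. Letting $s'\downarrow s$ with $s$ fixed gives the right derivative, and letting $s\uparrow s'$ with $s'$ fixed gives the left derivative, with the same formula. So on each component $Q_m$ is $C^1$ in $\tau$ and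
$$\frac{dQ_m}{d\tau}=\mu\,(P_m-1-Q_{m-1}),\qquad m\ge1.\tag{10}$$
For $m=0$, (8) gives $Q_0=\mathbb E\Phi_W(\Lambda_0)+\mathbb E\eta(s,1]=\mathbb E\Phi_W(\Lambda_0)-\mu\tau$, so $dQ_0/d\tau=-\mu$.

**Step 2: continuity across $Z$ and at the ends.** This ensures that integration produces no jump terms. Let $z_0\in Z$, $z_0<1$; a.s. $\eta$ has no point at $z_0$. For $s$ slightly below $z_0$, the point $z_0$ contributes $W(z_0)+(\eta(s,z_0]-m)^+$ to $S^{(m)}_s$, and this equals $W(z_0)$ once $s$ is close enough. For $s$ slightly above $z_0$ it contributes $W(z_0)-\eta(z_0,s]$ to $a_s$, again eventually $W(z_0)$. The contributions of the other points of $Z$ are a.s. eventually constant on both sides with equal values. So $\max(a_s,S_s^{(m)})$ has the same a.s. limit from both sides, and by (9) and dominated convergence $Q_m$ extends continuously across $z_0$. As $s\uparrow1$, a.s. $S^{(m)}_s\to W(1)$ for every $m$, so the limit $Q_m(1-)=:q$ does not depend on $m$. As $s\to0$, $sQ_m(s)\to0$ by the logarithmic bound.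

**Step 3: integration.** We turn (10) into linear relations between the $X_m$ and $\sigma_m$. Since $\frac{d}{d\tau}(sQ_m)=sQ_m+s\frac{dQ_m}{d\tau}$ and $ds=s\,d\tau$, integrating over $(0,1)$ gives $q=\int_0^1Q_m\,ds+\int_0^1\frac{dQ_m}{d\tau}\,ds$. Thus
$$q-\int_0^1Q_m\,ds=\mu\int_0^1(P_m-1-Q_{m-1})\,ds\quad(m\ge1),\qquad q-\int_0^1Q_0\,ds=-\mu.$$
Subtracting the second from the first,
$$X_1+\dots+X_m=\mu\int_0^1(P_m-Q_{m-1})\,ds,\qquad m\ge1.\tag{11}$$
For $m=k$ this gives
$$J(W)=\int_0^1(P_k-Q_{k-1})\,ds+\int_0^1(Q_{k-1}-Q_0)\,ds=\frac1\mu\sum_{j=1}^kX_j-\sum_{j=1}^{k-1}X_j.\tag{12}$$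
Subtracting (11) for $m-1$ from (11) for $m\ge2$,
$$X_m=\mu X_{m-1}-\mu\int_0^1(P_{m-1}-P_m)\,ds.$$
Here integrality enters. All quantities are integers (or $a=-\infty$), so $\max(a,1+S)-\max(a,S)=1_{\{S\ge a\}}$. Since $S^{(m)}\le S^{(m-1)}$,
$$P_{m-1}-P_m=Q_{m-1}-Q_m+\mathbb P\big(S^{(m)}_s<a_s\le S^{(m-1)}_s\big),\qquad\int_0^1(P_{m-1}-P_m)\,ds=X_m+\sigma_m.$$
So $(1+\mu)X_m=\mu X_{m-1}-\mu\sigma_m$, that is,
$$X_{m-1}=\frac{X_m}r+\sigma_m\quad(2\le m\le k),\qquad r=\frac\mu{1+\mu}.$$
Iterating downward from $k$,
$$X_j=X_kr^{-(k-j)}+\sum_{m=j+1}^k\sigma_mr^{-(m-1-j)},\qquad1\le j\le k.\tag{13}$$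

**Step 4: the choice $\mu=\mu_k$.** We insert (13) into (12); the unknown $X_k$ must cancel. By (1), $\frac1\mu=1-r^k$, so $J(W)=\frac{X_k}\mu-r^k\sum_{j<k}X_j$. The coefficient of $X_k$ is
$$1-r^k-r^k\sum_{i=1}^{k-1}r^{-i}=1-r^k-(r+\dots+r^{k-1})=0.$$
The coefficient of $\sigma_m$ is $-r^k\sum_{j=1}^{m-1}r^{-(m-1-j)}=-r^k\sum_{i=0}^{m-2}r^{-i}$. This is the identity. Each term is $\le0$, and the term $m=k$ is at most $-r^k\sigma_k$. $\square$

**Check against (7).** Let $k=2$ and let $W$ come from one arrival at $h$: $Z=\{1,h\}$, $W(1)=-1$, $W(h)=1$. For $s<h$, $a_s=-\infty$. For $s>h$, $a_s=1-\eta(h,s]$ and $S^{(m)}_s=-1+(\eta(s,1]-m)^+$, so $S^{(2)}_s<a_s\le S^{(1)}_s$ means $\eta(s,1]\ge2$ and $\eta(h,1]=3$. Averaging over uniform $h$ with the notation $A,G$ of Section 5, $\sigma_2$ has mean $\frac12(1-q)(1-r)(q^2r+q^3)$, and $-r^2$ times this is $-\frac{23\sqrt5-51}{50}$, in agreement with (7).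

## 7. The bound $u_n\le\mu_kH_n$

Let $\mu=\mu_k$. Since $\Lambda_0(1)=0$, $|\Lambda_n(1)|\le kn$, so means exist.

**Step 1: the mean of $\Lambda_n(1)$ does not increase.** Let $W$ be built from $s_2,\dots,s_{n+1}$, which are independent of $(s_1,\eta)$. By (5) and Proposition 2, conditioning on $W$,
$$\mathbb E\Lambda_{n+1}(1)=\mathbb E\Phi_W(T_{s_1}\Lambda_0)=\mathbb E\Phi_W(\Lambda_0)+\mathbb EJ(W)\le\mathbb E\Phi_W(\Lambda_0)=\mathbb E\Lambda_n(1).$$
The last equality holds because this $W$ has the law of the one built from $s_1,\dots,s_n$. So $\mathbb E\Lambda_n(1)\le\mathbb E\Lambda_0(1)=0$.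

**Step 2: comparison with the empty start.** Let $W$ now be built from $s_1,\dots,s_n$ and let $z^*$ be a maximizer of $W$, a function of the $s_i$ only. Then
$$\Lambda_n(1)=\Phi_W(\Lambda_0)\ge W(z^*)-\eta(z^*,1]=R_n-\eta(z^*,1].$$
Since $z^*\ge\min_is_i$ and $z^*$ is independent of $\eta$, $\mathbb E\eta(z^*,1]=\mu_k\mathbb E\ln\frac1{z^*}\le\mu_k\mathbb E\ln\frac1{\min_is_i}$. The variables $\ln(1/s_i)$ are i.i.d. exponential with rate $1$, and their maximum has mean $H_n$. With Lemma 1,
$$u_n\le\mathbb E\Lambda_n(1)+\mu_kH_n\le\mu_kH_n.$$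

Together with Section 4 this proves part 1 of the Theorem, and $1+2^{-k}\le\lambda_k\le\mu_k<\infty$. It remains to make the upper inequality strict and to deduce part 3. By the display, it suffices to show that $\mathbb E\Lambda_n(1)$ (or its analogue in continuous time) goes to $-\infty$ like a multiple of $\ln n$. By Proposition 2, a lower bound of order $1/t$ for $\mathbb E\sigma_k$ at time $t$ will do.

## 8. Poisson arrivals and rescaling of the drift

From here on $\mu=\mu_k$ and $r=r_k$.

**Step 1: continuous time.** Random numbers of arrivals give independence between regions. Let arrivals form a unit-rate Poisson process on $(0,1]\times(0,t]$ (height $\times$ time), independent of $\eta$, and apply the $T_s$ in order of time to $\Lambda_0$. Let $W_t$ be the resulting $W$ and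
$$d(t)=\mathbb E\Phi_{W_t}(\Lambda_0),\qquad e(t)=\mathbb EJ(W_t).$$

**Step 2: $d'=e$.** Run the process for time $t+\delta$, with $0<\delta\le1$, and split off the arrivals of the first $\delta$ time units. The remaining arrivals give a $W'$ with the law of $W_t$, independent of the early arrivals and of $\eta$. So $d(t+\delta)-d(t)$ is the mean of $\Phi_{W'}(\text{early steps applied to }\Lambda_0)-\Phi_{W'}(\Lambda_0)$. No early arrival gives $0$. Exactly one early arrival, which has probability $\delta e^{-\delta}$ and uniform height, gives mean change $e(t)$. If there are $N$ early arrivals the change is at most $kN$ in absolute value, so $N\ge2$ contributes $O(\delta^2)$. As $|e|\le k$,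
$$d(t+\delta)-d(t)=\delta e(t)+O(\delta^2)\quad\text{uniformly in }t.$$
Also $|e(t+\delta)-e(t)|\le2k\delta$: the arrivals on $(0,t+\delta]$ and on $(\delta,t+\delta]$ differ with probability at most $\delta$, and $|J|\le k$. So $e$ is continuous, $d$ is $C^1$ with $d'=e$, and $d(0)=\mathbb E\Lambda_0(1)=0$. By Proposition 2,
$$d(x)=\int_0^x\mathbb EJ(W_t)\,dt,\qquad\mathbb EJ(W_t)\le-r^k\,\mathbb E\sigma_k(W_t)\le0.\tag{14}$$

**Step 3: rescaling.** We zoom in on heights of order $1/t$. Take $t=x$, multiply heights by $x$ and divide times by $x$. Then $\eta$ becomes a Poisson process of intensity $\mu\,du/u$ on $(0,x]$, the arrivals have unit rate on $(0,x]\times(0,1]$, and the top height is $x$. With $Z$, $W$, $a_s$, $S^{(m)}_s$ read in this picture (so $x\in Z$ plays the role of $1$),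
$$\mathbb E\sigma_k(W_x)=\frac1x\int_0^x\mathbb P(\mathcal E_s)\,ds,\qquad\mathcal E_s=\big\{S^{(k)}_s<a_s\le S_s^{(k-1)}\big\}.\tag{15}$$
We extend the arrivals to $(0,\infty)\times(0,1]$ and $\eta$ to $(0,\infty)$; only heights $\le x$ enter $\mathcal E_s$. It is now enough to bound $\mathbb P(\mathcal E_s)$ below, for $s$ in a fixed interval, uniformly in $x$.

In continuous time a path has a height function $\gamma(t)$, the height in force when arrivals at time $t$ are considered. It is nondecreasing in $t$ and, read backward, starts at $x$ at time $1$. A chosen arrival contributes $+1$, and an unchosen arrival at or below $\gamma$ contributes $-(k-1)$.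

## 9. A configuration that forces the drift

**Proposition 3.** There are $M<\infty$ and $c_0>0$ (depending on $k$) such that $\mathbb P(\mathcal E_s)\ge c_0$ for all $x>M$ and all $s\in(\frac13,\frac12)$.

Since $S^{(k-1)}_s-S^{(k)}_s\in\{0,1\}$, the event $\mathcal E_s$ asks for $a_s=S_s^{(k-1)}=S_s^{(k)}+1$: an exact tie. We force it by prescribing what happens at heights at most $M$. The danger is that $W$ and the counts of $\eta$ also depend on everything up to height $x$; a "tightness" event will say that endpoints above $M$ do not matter.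

**Step 1: the local event $L$.** Given $M>1$, let $L$ be the event that:

- there is exactly one arrival in $(0,1]\times(0,1]$, called $(h_0,\theta)$, and it satisfies $h_0\in(\frac16,\frac13)$, $\theta\in(0,\frac18)$;
- there are no arrivals in $(1,M]\times(0,\frac18]$;
- $\eta(\frac16,\frac12]=0$, $\eta(\frac12,1]=2k-1$, $\eta(1,M]=0$.

Then $\mathbb P(L)>0$, and it does not depend on $x$. Let $\omega'$ be the set of arrivals in $(1,\infty)\times(0,1]$ outside $(1,M]\times(0,\frac18]$. Then $\omega'$ and $\eta|_{(M,\infty)}$ are independent of $L$ and $(h_0,\theta)$. On $L$ the arrivals are exactly $(h_0,\theta)$ and $\omega'$.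

**Step 2: the tightness event $\mathcal T$.** On $L$, for $\beta\in\{0,\theta\}$ let $V^{(\beta)}(z)$ be the best value, with respect to $\omega'$ restricted to heights $\le x$, of paths on the time interval $(\beta,1]$ started at $x$ with endpoint $z$ ($-\infty$ if there are none). All endpoints are $>1$. A path with endpoint $z\in(1,M]$ makes its last jump after time $\frac18$, and before time $\frac18$ there is nothing of $\omega'$ at or below $z$. So $V^{(0)}(z)=V^{(\theta)}(z)$ for $z\in(1,M]$. Let $w^*$ be the maximum of these values over endpoints $z\in(1,M]$ ($-\infty$ if there are none), and let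
$$\mathcal T=\big\{V^{(\beta)}(z)+\eta(M,z]\le w^*\ \text{ for }\beta\in\{0,\theta\}\text{ and every endpoint }z>M\big\}.$$
The empty path has endpoint $x>M$, so $w^*>-\infty$ on $\mathcal T$.

**Step 3: $L\cap\mathcal T\subset\mathcal E_s$ for $s\in(\frac13,\frac12)$.** We compute both sides of the tie.

*The value $a_s$.* A path with endpoint $h_0$ is a path of $\omega'$ on $(\theta,1]$ followed by the jump to $h_0$ at time $\theta$; at times before $\theta$ no arrival is at or below $h_0$. So $W(h_0)=1+\max_zV^{(\theta)}(z)=1+w^*$, where $\mathcal T$ handles the endpoints $z>M$. Since $Z\cap(0,s)=\{h_0\}$ and $\eta(h_0,s]\le\eta(\frac16,\frac12]=0$, we get $a_s=1+w^*$.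

*The values $S_s^{(m)}$, $m\in\{k-1,k\}$.* We have $Z\cap[s,1]=\emptyset$. For $z\in Z$ with $z>1$, the arrival $(h_0,\theta)$ lies below every path ending at $z$ and is unchosen, so $W(z)=V^{(0)}(z)-(k-1)$. If $z\in(1,M]$, then $\eta(s,z]=2k-1$, and these endpoints together contribute the maximum $(2k-1-m)+w^*-(k-1)$. If $z>M$, then $\eta(s,z]=2k-1+\eta(M,z]$, and the contribution is $(2k-1-m)+\eta(M,z]+V^{(0)}(z)-(k-1)$, which is no larger by $\mathcal T$. Hence
$$S^{(k-1)}_s=k+w^*-(k-1)=w^*+1=a_s,\qquad S_s^{(k)}=w^*<a_s,$$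
and $\mathcal E_s$ occurs.

**Step 4: multiscale events that imply $\mathcal T$.** A path that stays high must pass over many arrivals, each costing $k-1$; jumping down early would have been better. To say this at all scales at once, let, for $l\ge0$,
$$t_l=1-2^{-l-1},\qquad A_l=M16^l,$$
and for $l\ge1$ let $m_l$ be the midpoint of $(t_{l-1},t_l]$, an interval of half-length $2^{-l-2}$, and $v_l=1+\sqrt M\,4^l$. Assume $\sqrt M\ge1152$. Then $v_l<A_{l-1}$: with $y=\sqrt M4^l\ge4608$ this says $1+y<y^2/16$. Let

- $B_l=\#\,\omega'\cap\big((1,A_{l-1})\times(t_{l-1},m_l]\big)$,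
- $N_l=\#\,\omega'\cap\big((1,v_l]\times(0,1]\big)$,
- $C_l$ be the length of the longest chain (height increasing with time) of $\omega'$ in $(1,A_l)\times(0,1]$,
- $D_l=\eta(M,A_l]$.

Let $\mathcal G_l$ be the event that $\omega'$ has a point in $(1,v_l]\times(m_l,t_l]$ and
$$(k-1)B_l\ge C_l+D_l+(k-1)N_l.$$

*On $L$, $\bigcap_{l\ge1}\mathcal G_l$ implies $\mathcal T$.* Let $\beta\in\{0,\theta\}$ and let $Q$ be a path on $(\beta,1]$ with endpoint $z>M$ and height function $\gamma\ge z$. Let $l\ge1$ be the smallest index with $\gamma(t_l)<A_l$; it exists since $\gamma\le x$. Then $\gamma(t_{l-1})\ge A_{l-1}$: by minimality if $l\ge2$, and for $l=1$ because $\gamma(\frac12)\ge z>M=A_0$. In particular $A_{l-1}\le x$, and $A_{l-1}\le\gamma<A_l$ on $(t_{l-1},t_l]$. Pick $(v,\tau)\in\omega'$ with $v\in(1,v_l]$ and $\tau\in(m_l,t_l]$. Let $Q'$ follow $Q$ on $(\tau,1]$, jump to $v$ at time $\tau$, which is allowed since $v<A_{l-1}\le\gamma(\tau)\le x$, and stay at $v$ down to time $\beta$. The two paths agree at times $>\tau$. At times $\le\tau$: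

- $Q'$ collects at least $1-(k-1)N_l$, since only arrivals at heights $\le v\le v_l$ can cost.
- $Q$ gains at most $C_l$: its chosen points there form a chain, and their heights are below $\gamma(t_l)<A_l$.
- $Q$ loses at least $(k-1)B_l$: a point chosen at a time in $(t_{l-1},m_l]$ has height $\ge\gamma(t_{l-1})\ge A_{l-1}$, so all points counted by $B_l$ are unchosen. They lie below $\gamma$, at heights $<A_{l-1}\le x$, at times before $\tau$, and after $\beta$ because $\beta<\frac18<t_{l-1}$.

Since $z\le\gamma(t_l)<A_l$, we have $\eta(M,z]\le D_l$. Hence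
$$\mathrm{val}(Q')\ge\mathrm{val}(Q)+1+(k-1)B_l-(k-1)N_l-C_l\ge\mathrm{val}(Q)+1+D_l\ge\mathrm{val}(Q)+\eta(M,z]+1.$$
Put $\eta(M,z']=0$ for $z'\le M$. Then $Q'$ has strictly larger $\mathrm{val}+\eta(M,\text{endpoint}]$ than $Q$, wherever $v$ lies. There are finitely many paths on $(\beta,1]$, so a maximizer of $\mathrm{val}+\eta(M,\text{endpoint}]$ exists. By what we showed, its endpoint cannot exceed $M$, so it lies in $(1,M]$ and the maximum equals $w^*$. This is $\mathcal T$.

**Step 5: the events $\mathcal G_l$ are likely.** We show that $\mathbb P(\bigcap_l\mathcal G_l)\to1$ as $M\to\infty$. The windows $(t_{l-1},t_l]$ lie in times $>\frac12$, so the excluded region $(1,M]\times(0,\frac18]$ does not affect $B_l$ or the existence of $(v,\tau)$; elsewhere it only lowers counts.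

- $B_l$ is Poisson with mean $(A_{l-1}-1)2^{-l-2}=\frac{M8^l}{64}-2^{-l-2}\ge\frac{M8^l}{128}$. By Chebyshev, a Poisson variable of mean $\rho$ is below $\rho/2$ with probability at most $4/\rho$, so $\mathbb P(B_l<M8^l/256)\le512/(M8^l)$.
- $N_l$ is Poisson with mean at most $\sqrt M4^l$, so by Chebyshev $\mathbb P(N_l>2\sqrt M4^l)\le(\sqrt M4^l)^{-1}$.
- $D_l$ has mean $\mu l\ln16\le3\mu l$, so by Markov $\mathbb P(D_l>\sqrt M4^l)\le3\mu l/(\sqrt M4^l)$.
- Let $j=\lceil6\sqrt{A_l}\,\rceil$. The region has area at most $A_l$, and $j$ independent uniform points form a chain with probability $1/j!$, so the expected number of chains of length $j$ is at most $A_l^j/(j!)^2$. With $j!\ge(j/e)^j$ and $e^2/36<\frac14$, $\mathbb P(C_l\ge j)\le(e^2A_l/j^2)^j\le4^{-j}\le(\sqrt M4^l)^{-1}$, the last step because $4^{-j}\le1/j$ and $j\ge\sqrt{A_l}=\sqrt M4^l$. Otherwise $C_l\le j-1\le6\sqrt M4^l$.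
- $\omega'$ has no point in $(1,v_l]\times(m_l,t_l]$ with probability $\exp(-\sqrt M4^l\cdot2^{-l-2})=\exp(-\sqrt M2^l/4)$.

Outside these exceptional events
$$C_l+D_l+(k-1)N_l\le\big(7+2(k-1)\big)\sqrt M4^l\le9(k-1)\sqrt M4^l\le(k-1)\frac{M8^l}{256}\le(k-1)B_l,$$
where the third inequality is $\sqrt M2^l\ge2304$, true since $\sqrt M\ge1152$ and $l\ge1$. The exceptional probabilities, summed over $l\ge1$, tend to $0$ as $M\to\infty$.

**Step 6: conclusion.** Fix $M$ with $\sqrt M\ge1152$ and $\mathbb P(\bigcap_l\mathcal G_l)\ge\frac12$. The event $\bigcap_l\mathcal G_l$ depends only on $\omega'$ and $\eta|_{(M,\infty)}$, so it is independent of $L$. By Steps 3 and 4, $\mathbb P(\mathcal E_s)\ge\mathbb P(L\cap\bigcap_l\mathcal G_l)\ge\frac12\mathbb P(L)=:c_0>0$ for all $x>M$ and $s\in(\frac13,\frac12)$. $\square$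

## 10. Strict inequality $\lambda_k<\mu_k$ and the expansion for large $k$

**Step 1: logarithmic decrease of $d$.** For $x>M$, (14), (15) and Proposition 3 give
$$\mathbb EJ(W_x)\le-\frac{r^k}x\int_{1/3}^{1/2}c_0\,ds=-\frac{r^kc_0}{6x}.$$
Since $\mathbb EJ(W_t)\le0$ always, integrating yields $d(x)\le-\kappa\ln(x/M)$ for $x>M$, with $\kappa=r_k^kc_0/6>0$.

**Step 2: comparison with the empty start.** This repeats Step 2 of Section 7 with a Poisson number of arrivals. In the original scale let $N\sim\mathrm{Poi}(x)$ be the number of arrivals and $u(x)=\mathbb E\,u_N$, which is the mean of $\max W_x$. If $z^*$ maximizes $W_x$, then $\Phi_{W_x}(\Lambda_0)\ge\max W_x-\eta(z^*,1]$ and $z^*\ge\min_is_i$, with $\min\emptyset:=1$. Given $N$, the mean of $\ln(1/\min_is_i)$ is $H_N$. With $H_n\le1+\ln(1+n)$ and Jensen's inequality,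
$$u(x)\le d(x)+\mu_k\mathbb EH_N\le\mu_k\big(1+\ln(1+x)\big)-\kappa\ln(x/M),\qquad x>M.$$

**Step 3: back to fixed $n$.** By (6), $u_n$ is nondecreasing, so $u(2n)\ge u_n\,\mathbb P(\mathrm{Poi}(2n)\ge n)$, and this probability tends to $1$. Therefore
$$\lambda_k=\lim_n\frac{u_n}{\ln n}\le\mu_k-\kappa<\mu_k.$$
With Section 4 this proves part 2. For $k=2$ we have $\lambda_2<\mu_2=\frac{1+\sqrt5}2$: the conjectured value is false, while the existence of a finite limit $\lambda_k>0$ holds.

**Step 4: part 3.** We show that the two bounds of part 2 agree up to $O(k4^{-k})$. Write $r=r_k$. By (1),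
$$\mu_k-1=\frac{2r-1}{1-r}=\frac{r^{k+1}}{1-r}=r_k^k\mu_k,\qquad r_k=\tfrac12\big(1+r_k^{k+1}\big).$$
Since $r_k\le r_2<0.62$, the quantity $k\,r_k^{k+1}$ is bounded, so $r_k^k=2^{-k}(1+r_k^{k+1})^k\le2^{-k}e^{kr_k^{k+1}}=O(2^{-k})$. Inserting this again, $r_k^k=2^{-k}(1+O(2^{-k}))^k=2^{-k}(1+O(k2^{-k}))$. Also $r_k=\frac12+O(2^{-k})$, so $\mu_k=1+O(2^{-k})$. Hence
$$\mu_k=1+r_k^k\mu_k=1+2^{-k}+O(k4^{-k}),$$
and $1+2^{-k}\le\lambda_k<\mu_k$ gives $\lambda_k=1+2^{-k}+O(k4^{-k})$. $\blacksquare$
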